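# Coset posets of $p$-subgroups: the Euler characteristic does not detect a normal Sylow subgroup

All groups in these notes are finite, and $p$ is a prime.

## 1. Counting cosets in $S_3$ and $A_4$

Take $G=S_3$ and list all right cosets of all its $2$-subgroups, the trivial subgroup included. The trivial subgroup gives six one-element cosets. Each of the three subgroups of order $2$ has three cosets, which gives nine two-element sets. Order the fifteen sets by inclusion. The only chains are single sets and pairs $\{x\}\subset Hx$; each of the nine two-element sets contains two singletons, so there are $18$ such pairs. The chains form a graph with $15$ vertices and $18$ edges, and its Euler characteristic is $15-18=-3$.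

Now do the same with the prime $3$. There are again six singletons, and there are two cosets of $A_3$, each containing three singletons. We get $8$ vertices and $6$ edges, so the Euler characteristic is $2$.

Finally take $A_4$ with the prime $3$. There are $12$ singletons, and four subgroups of order $3$ with four cosets each, so $16$ three-element sets. There are $28$ vertices and $48$ edges, and the Euler characteristic is $-20$.

Compare each answer with the part of $|G|$ prime to $p$. For $S_3$ and $p=3$ the answer $2$ equals that part. For $S_3$ and $p=2$ it is $-3$, against $3$. For $A_4$ and $p=3$ it is $-20$, against $4$. In the first case the Sylow $p$-subgroup is normal; in the other two it is not. Does equality always mean that the Sylow subgroup is normal? Here are the terms needed to ask this precisely.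

**Definition (coset poset).** Let $\mathcal S_p(G)$ be the set of nontrivial $p$-subgroups of $G$, and let
$$\mathcal C_p(G)=\{Hx\mid H\in\mathcal S_p(G)\cup\{1\},\ x\in G\},$$
ordered by inclusion. Its order complex $\Delta\mathcal C_p(G)$ has the nonempty finite chains as simplices, and $\chi(\mathcal C_p(G))$ denotes the Euler characteristic of this complex: the number of chains with one element, minus the number with two elements, plus the number with three, and so on.

**Definition ($p$-part, $p$-closed).** Write $|G|_p$ for the largest power of $p$ dividing $|G|$, and $|G|_{p'}$ for the largest positive divisor of $|G|$ coprime to $p$. A group is a *$p'$-group* if $p$ does not divide its order. The group $G$ is *$p$-closed* if it has a normal Sylow $p$-subgroup. For example, $S_3$ is $3$-closed and not $2$-closed, while $A_4$ is $2$-closed and not $3$-closed.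

The Möbius function of a finite poset is determined by $\mu(y,y)=1$ and $\sum_{x\le z\le y}\mu(z,y)=0$ for $x<y$. The following facts come with the problem, whose source is Huilong Gu, Hangyang Meng, Xiuyun Guo, "Coset complexes of $p$-subgroups in finite groups", arXiv:2503.06379 (2025).

**(a)** If $G$ is a $p$-group then $\chi(\mathcal C_p(G))=1$. Otherwise
$$\chi(\mathcal C_p(G))=-\sum_{H\in\mathcal S_p(G)\cup\{1\}}\mu(H,G)\,|G:H|,$$
where $\mu$ is the Möbius function of the poset $\mathcal S_p(G)\cup\{1,G\}$.

**(b)** If $G$ is $p$-closed, then $\chi(\mathcal C_p(G))=|G|_{p'}$.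

**(c)** The converse of (b) fails for $p=2$: if $G=S_3\times\cdots\times S_3$ with $m$ factors, $m$ positive and even, then $\chi(\mathcal C_2(G))=3^m=|G|_{2'}$, but $G$ is not $2$-closed.

Let us test (a) on $S_3$ with $p=2$. Each subgroup of order $2$ has $\mu=-1$, and $\mu(1,G)=-(1-3)=2$. So (a) gives $-\bigl(3\cdot(-1)\cdot3+2\cdot 6\bigr)=-3$, as counted.

The authors of that paper state: "Up to now, we have not found any counterexamples $G$ for odd primes $p$." The problem is to prove or disprove: *for every odd prime $p$ and every finite group $G$, if $\chi(\mathcal C_p(G))=|G|_{p'}$, then $G$ is $p$-closed.* The statement is false, already for $p=3$.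

**Theorem A.** There is an explicit solvable group $G=N\rtimes P$, with $N$ an abelian $3'$-group and $|P|=3^6$, of order $2^{14}\cdot7\cdot5^4\cdot421\cdot3^6$, such that $\chi(\mathcal C_3(G))=|G|_{3'}$ but $G$ is not $3$-closed. (The group is constructed in Section 7.)

There are also positive results, and they show what a counterexample must avoid. Put
$$r(G)=\frac{\chi(\mathcal C_p(G))}{|G|_{p'}},$$
so the question asks when $r(G)=1$. Recall that $O_p(G)$ is the largest normal $p$-subgroup of $G$, and that $G$ is *$p$-nilpotent* if $G=N\rtimes P$ with $N$ a normal $p'$-subgroup and $P$ a Sylow $p$-subgroup; for instance $A_4=C_2^2\rtimes C_3$ is $3$-nilpotent.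

**Theorem B.** Let $p$ be any prime and $G$ any group.

1. If $O$ is a normal $p$-subgroup of $G$, then $r(G)=r(G/O)$. Also $r(G_1\times G_2)=r(G_1)\,r(G_2)$.
2. $r(G)$ is an integer and $r(G)\equiv1\pmod{p(p-1)}$.
3. Suppose the Sylow $p$-subgroups of $G$ are cyclic, or distinct Sylow $p$-subgroups of $G$ intersect trivially. Then $r(G)=1$ if and only if $G$ is $p$-closed.
4. If $p$ is odd and $|G|_p\le p^2$, then $r(G)=1$ if and only if $G$ is $p$-closed.
5. Suppose $G/O_p(G)$ is $p$-nilpotent with elementary abelian Sylow $p$-subgroups of rank $d$. Let $q$ be the least prime power with $q\equiv1\pmod p$. Then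
$$(-1)^d\,r(G)\ \ge\ \bigl((p-1)q-p\bigr)^d,$$
with equality for $(\mathbb F_q\rtimes C_p)^d$. In particular, for $p$ odd, such a $G$ has $r(G)=1$ if and only if $G$ is $p$-closed.

Whether counterexamples exist for each individual prime $p\ge5$ is not decided here; refuting the statement does not need it.

## 2. The Euler characteristic as a weighted count of $p$-subgroups

This section replaces the Möbius function $\mu(H,G)$, which depends on how $H$ sits in $G$, by a weight that depends only on the isomorphism type of a $p$-subgroup.

For a $p$-group $K$ put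
$$g(K)=\sum_{L\le K}\mu(L,K)\,|L|^{-1},$$
where now $\mu$ is the Möbius function of the subgroup lattice of $K$. Möbius inversion says that this is equivalent to
$$\sum_{L\le K}g(L)=\frac1{|K|}\qquad\text{for every }p\text{-group }K. \tag{1}$$
The values $1/|K|$ determine $g$ uniquely: (1) computes $g(K)$ once $g$ is known on proper subgroups. This uniqueness will be used several times.

**Lemma 1.** If $d=d(K)$ is the minimal number of generators of the $p$-group $K$, then
$$g(K)=\frac1{|K|}\prod_{j=1}^{d}(1-p^j).$$

*Proof.* By a classical theorem of P. Hall, $\mu(L,K)=0$ unless $L$ contains the Frattini subgroup $\Phi(K)$. If $L\ge\Phi(K)$ and $|K:L|=p^i$, then the interval from $L$ to $K$ is the lattice of subspaces of $\mathbb F_p^i$, and $\mu(L,K)=(-1)^ip^{\binom i2}$. Since $K/\Phi(K)\cong\mathbb F_p^d$, there are $\binom di_p$ (Gaussian binomial) such $L$ of index $p^i$. Hence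
$$|K|\,g(K)=\sum_{i=0}^d\binom di_p(-1)^ip^{\binom i2}p^i .$$
The $q$-binomial theorem is $\prod_{j=0}^{d-1}(1+tp^j)=\sum_i\binom di_p p^{\binom i2}t^i$. With $t=-p$ it gives $|K|g(K)=\prod_{j=0}^{d-1}(1-p^{j+1})$. $\square$

For $p=3$ the values we need are
$$g(1)=1,\quad g(C_3)=-\tfrac23,\quad g(C_9)=-\tfrac29,\quad g(C_3^2)=\tfrac{16}9,\quad g(M)=\tfrac{16}{27}\ \text{ if } |M|=27,\ d(M)=2. \tag{2}$$

**Lemma 2.** For every $G$, with sums over all $p$-subgroups $K$ of $G$ (including $1$),
$$\chi(\mathcal C_p(G))=|G|\sum_K g(K),\qquad r(G)=|G|_p\sum_K g(K). \tag{3}$$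

*Proof.* The second formula is the first divided by $|G|_{p'}$. If $G$ is a $p$-group, then $|G|\sum_Kg(K)=1$ by (1), and $\chi(\mathcal C_p(G))=1$ by (a). Otherwise let $f(H)=-\mu(H,G)$ for $p$-subgroups $H$, with $\mu$ as in (a). For a $p$-subgroup $K$ we have $K<G$, so the defining property of $\mu$ gives $\mu(G,G)+\sum_{H\ge K}\mu(H,G)=0$, where $H$ runs over $p$-subgroups. That is,
$$\sum_{H\ge K}f(H)=1 .$$
By (a), then (1), then exchanging the sums,
$$\frac{\chi(\mathcal C_p(G))}{|G|}=\sum_H\frac{f(H)}{|H|}=\sum_Hf(H)\sum_{K\le H}g(K)=\sum_Kg(K)\sum_{H\ge K}f(H)=\sum_Kg(K).\qquad\square$$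

Test: for $A_4$ and $p=3$ there are four subgroups of order $3$, so $r(A_4)=3\bigl(1-4\cdot\frac23\bigr)=-5$, which agrees with $-20/4$. For $S_3$ and $p=2$ we get $r=2\bigl(1-3\cdot\frac12\bigr)=-1$.

Fact (b) is now immediate. If the Sylow $p$-subgroup $P$ is normal, all $p$-subgroups lie in $P$, and $r(G)=|P|\sum_{K\le P}g(K)=1$ by (1). In Theorem B, the implication from "$p$-closed" to "$r(G)=1$" is always this fact.

## 3. Quotients, products, and why squaring a group does not help for odd $p$

The first thing to try for odd $p$ is to imitate (c), which works because $r(S_3)=-1$ and $(-1)^2=1$. We now see that $r$ is indeed multiplicative, and that the value $-1$ never occurs for odd $p$. A lemma on fibers comes first; it will be used in three places.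

**Lemma 3.** Let $L$ be a $p$-group, $B\trianglelefteq L$ and $\bar Q\le L/B$. Then
$$\sum_{Q\le L,\ QB/B=\bar Q}g(Q)=\frac{g(\bar Q)}{|B|}.$$

*Proof.* Call the left side $h(\bar Q)$. The subgroups $Q$ with $QB/B\le\bar Q$ are exactly the subgroups of the full preimage of $\bar Q$, a group of order $|B||\bar Q|$. So (1) gives
$$\sum_{\bar R\le\bar Q}h(\bar R)=\frac1{|B|\,|\bar Q|}=\sum_{\bar R\le\bar Q}\frac{g(\bar R)}{|B|}.$$
This holds for all $\bar Q$, so $h=g/|B|$ by induction on $|\bar Q|$ (Möbius inversion). $\square$

**Proof of Theorem B.1.** *Quotients.* Every $p$-subgroup $K$ of $G$ has an image $\bar K=KO/O$, a $p$-subgroup of $G/O$. For a fixed $\bar K$, all $K$ with this image lie in the full preimage $L$ of $\bar K$, which is a $p$-group because $O$ is one. By Lemma 3 (with $B=O$) their weights add up to $g(\bar K)/|O|$. Summing over $\bar K$ and using (3),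
$$r(G)=|G|_p\sum_{\bar K}\frac{g(\bar K)}{|O|}=|G/O|_p\sum_{\bar K}g(\bar K)=r(G/O).$$

*Products.* Let $h(K_1,K_2)$ be the sum of $g(K)$ over the $p$-subgroups $K$ of $G_1\times G_2$ whose projections are exactly $K_1$ and $K_2$. A subgroup has projections contained in $L_1,L_2$ exactly when it lies in $L_1\times L_2$. So for $p$-subgroups $L_i\le G_i$, (1) gives
$$\sum_{K_1\le L_1,\,K_2\le L_2}h(K_1,K_2)=\frac1{|L_1||L_2|}=\sum_{K_1\le L_1,\,K_2\le L_2}g(K_1)g(K_2).$$
By induction (Möbius inversion in both variables) $h(K_1,K_2)=g(K_1)g(K_2)$. Every $p$-subgroup of $G_1\times G_2$ has $p$-subgroups as projections, so summing over all pairs and multiplying by $|G_1|_p|G_2|_p$ gives $r(G_1\times G_2)=r(G_1)r(G_2)$. $\square$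

**Proof of Theorem B.2.** By (3) and Lemma 1,
$$r(G)=\sum_K\frac{|G|_p}{|K|}\prod_{j=1}^{d(K)}(1-p^j), \tag{4}$$
which is an integer. *Modulo $p-1$:* every $K\ne1$ has the factor $1-p$, so only $K=1$ contributes, and $r(G)\equiv|G|_p\equiv1$. *Modulo $p$:* if $p\nmid|G|$, then $r(G)=1$. Otherwise a non-Sylow $K$ contributes a multiple of $p$, each Sylow subgroup contributes $\prod(1-p^j)\equiv1$, and the number of Sylow $p$-subgroups is $\equiv1\pmod p$. So $r(G)\equiv1\pmod p$. Since $p$ and $p-1$ are coprime, $r(G)\equiv1\pmod{p(p-1)}$. $\square$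

Now the squaring trick can be judged. For $p$ odd, suppose $r(G_1\times G_2)=1$. By parts 1 and 2, $r(G_1)$ and $r(G_2)$ are integers with product $1$, so both are $1$ or both are $-1$. But both are $\equiv1\pmod p$, and $-1\not\equiv1\pmod p$. Hence, for odd $p$,
$$r(G_1\times G_2)=1\iff r(G_1)=r(G_2)=1 .\tag{5}$$
The mechanism of (c) is special to $p=2$. For example, $r(A_4\times A_4)=25$ for $p=3$.

## 4. Small or well-separated Sylow subgroups

Next we ask how complicated a Sylow $p$-subgroup must be. This section proves parts 3 and 4 of Theorem B, which exclude the simplest candidates.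

**Proof of Theorem B.3, cyclic case.** Let $|G|_p=p^n$, and for $1\le i\le n$ let $n_i\ge1$ be the number of subgroups of order $p^i$. A nontrivial $p$-subgroup is cyclic, so (4) gives
$$r(G)=p^n-\sum_{i=1}^n(p-1)p^{n-i}n_i\ \le\ p^n-\sum_{i=1}^n(p-1)p^{n-i}=p^n-(p^n-1)=1,$$
with equality if and only if all $n_i=1$. So $r(G)=1$ forces $n_n=1$ (if $n\ge1$), that is, a unique Sylow $p$-subgroup; if $n=0$ then $G$ is trivially $p$-closed. The converse is (b).

**Proof of Theorem B.3, trivial intersections.** Let $P$ be a Sylow $p$-subgroup. If $P=1$, then $G$ is $p$-closed and $r(G)=1$. Let $|P|>1$, and let $s$ be the number of Sylow $p$-subgroups. Every nontrivial $p$-subgroup lies in exactly one Sylow subgroup, and by (1) the nontrivial subgroups of one Sylow subgroup have total weight $\frac1{|P|}-1$. So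
$$r(G)=|P|\Bigl(1+s\bigl(\tfrac1{|P|}-1\bigr)\Bigr)=|P|-s(|P|-1),$$
which is $1$ if and only if $s=1$. $\square$

For instance, the five Sylow $2$-subgroups of $A_5$ are Klein four-groups, each fixing its own point, and they meet trivially in pairs. So $r(A_5)=4-5\cdot3=-11$ for $p=2$. Directly from (3), $4\bigl(1-15\cdot\frac12+5\cdot\frac34\bigr)=4-30+15=-11$.

**Proof of Theorem B.4.** The converse direction is (b). So let $p$ be odd, $|G|_p\le p^2$ and $r(G)=1$; we show that $G$ is $p$-closed. If the Sylow subgroups are cyclic, part 3 applies, so let them be elementary abelian of order $p^2$.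

**Step 1: turn $r(G)=1$ into a counting identity.** Let $n$ be the number of Sylow $p$-subgroups and $k$ the number of subgroups of order $p$. By (4),
$$r(G)=p^2-p(p-1)k+(p-1)^2(p+1)n .$$
(For $A_4\times A_4$ and $p=3$ we have $n=16$, and $k=(9\cdot9-1)/2=40$, which gives $9-240+256=25$, as it should.) Moving $1$ to the other side and dividing by $p-1$, we see that $r(G)=1$ if and only if
$$pk=(p^2-1)n+p+1. \tag{6}$$

**Step 2: express $k/n$ inside one Sylow subgroup.** For $Q$ of order $p$ let $t_Q$ be the number of Sylow $p$-subgroups containing $Q$. Count pairs $Q<R$ with weight $1/t_Q$: each $Q$ gets total weight $1$, so $\sum_R\sum_{1<Q<R}1/t_Q=k$. The inner sum is the same for all $R$ by Sylow conjugacy. So, for any Sylow subgroup $R$, $\sum_{1<Q<R}1/t_Q=k/n$, and (6) becomes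
$$\sum_{1<Q<R}\frac1{t_Q}=p-\frac1p+\frac{p+1}{pn}, \tag{7}$$
a sum with $p+1$ terms.

**Step 3: restrict the values $t_Q$.** Let $Q<R$. Since $R$ is abelian it normalizes $Q$, so it acts by conjugation on the $t_Q$ Sylow subgroups containing $Q$. It fixes only itself: if $R$ normalizes a Sylow subgroup $R'$, then $RR'$ is a $p$-group, so $R=R'$. The other orbits have length divisible by $p$. Hence $t_Q\equiv1\pmod p$, and $t_Q=1$ or $t_Q\ge p+1$.

**Step 4: exclude everything but $n=1$.** Let $u$ be the number of $Q<R$ with $t_Q=1$.

If $u\le p-1$, the left side of (7) is at most $u+\frac{p+1-u}{p+1}$. This increases with $u$, so it is at most $p-1+\frac2{p+1}$. Now $\frac2{p+1}\le1-\frac1p$ is equivalent to $2p\le p^2-1$, which holds for $p\ge3$. So the left side of (7) is at most $p-\frac1p$, and the right side is larger: a contradiction.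

If $u=p$, let $t\ge p+1$ be the remaining value. Then (7) reads $\frac1t+\frac1p=\frac{p+1}{pn}$, so $n=\frac{(p+1)t}{p+t}$. Since $t>1$ we have $p+1<p+t$, so $n<t$. But $t$ counts some of the $n$ Sylow subgroups: a contradiction.

If $u=p+1$, then (7) reads $\frac{p+1}p=\frac{p+1}{pn}$, so $n=1$ and $G$ is $p$-closed. $\square$

The word "odd" is needed in part 4: for $p=2$ the group $S_3\times S_3$ has $|G|_2=4$ and $r=(-1)^2=1$, and is not $2$-closed. The step that breaks is $2p\le p^2-1$.

## 5. Split extensions, and the alternating sign for elementary abelian $P$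

The natural place to look further is a group $N\rtimes P$ with $N$ a $p'$-group and $P$ a $p$-group, because there the $p$-subgroups can be counted from fixed points. For a $p$-group $H$ acting on a $p'$-group $U$ define
$$r(H,U)=|H|\sum_{Q\le H}g(Q)\,|U:C_U(Q)| .$$

**Lemma 4.** $r(U\rtimes H)=r(H,U)$.

*Proof.* Let $K$ be a $p$-subgroup of $UH$. By Dedekind's law $KU=QU$ with $Q=KU\cap H$. This is the only $Q\le H$ with $KU=QU$, since $QU\cap H=Q(U\cap H)=Q$. So it suffices to count, for fixed $Q\le H$, the $p$-subgroups $K$ with $KU=QU$. These are exactly the Sylow $p$-subgroups of $UQ$. They are isomorphic to $Q$, and they are all conjugate to $Q$ under $UQ$, hence under $U$. Their number is $|U:N_U(Q)|$. Moreover $[N_U(Q),Q]\le U\cap Q=1$, so $N_U(Q)=C_U(Q)$. Therefore $\sum_Kg(K)=\sum_{Q\le H}g(Q)|U:C_U(Q)|$. Multiply by $|UH|_p=|H|$ and use (3). $\square$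

**Lemma 5.** If $B\trianglelefteq H$ acts trivially on $U$, then $r(H,U)=r(H/B,U)$.

*Proof.* The fixed points $C_U(Q)$ depend only on $\bar Q=QB/B$. Group the sum by $\bar Q$ and apply Lemma 3:
$$r(H,U)=|H|\sum_{\bar Q\le H/B}\frac{g(\bar Q)}{|B|}\,|U:C_U(\bar Q)|=r(H/B,U).\qquad\square$$

**Lemma 6.** Let $H$ act on $p'$-groups $U$ and $V$. Suppose $A\le H$ is normal of index $p$ and acts trivially on $V$, while every element of $H\setminus A$ fixes only the identity of $V$. Put $c=|V|$. Then
$$r(H,U\times V)=c\,r(H,U)-p(c-1)\,r(A,U).$$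

*Proof.* If $Q\le A$ then $|V:C_V(Q)|=1$, and otherwise it is $c$. So $|V:C_V(Q)|=c-(c-1)[Q\le A]$, where the bracket is $1$ if the condition holds and $0$ otherwise. Multiply by $g(Q)|U:C_U(Q)|$, sum over $Q\le H$, and use $|H|=p|A|$. $\square$

For example, let $q\equiv1\pmod p$ be a prime power, and let $C_p$ act on $\mathbb F_q$ by multiplication with an element of order $p$. With $U=1$ and $r(H,1)=1$ (this is (1)), Lemma 6 gives
$$r(\mathbb F_q\rtimes C_p)=q-p(q-1)=-\bigl((p-1)q-p\bigr). \tag{8}$$
For $p=3$, $q=4$ this is $r(A_4)=-5$; for $p=2$, $q=3$ it is $r(S_3)=-1$.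

The simplest $P$ of higher rank is elementary abelian. Products of groups (8) are excluded by (5), but one may let $P$ act on several modules through characters that are not independent. Part 5 of Theorem B says that this also fails, and its proof shows why: in Lemma 6 the numbers $r(H,U)$ and $r(A,U)$ then have opposite signs, so nothing cancels.

**Proof of Theorem B.5.** Put $\kappa=(p-1)q-p$. Since $q\ge p+1$, we have $\kappa\ge(p-1)(p+1)-p=p^2-p-1\ge1$.

**Step 1: reduce to a faithful action.** By part 1 we may replace $G$ by $G/O_p(G)$; this changes neither $r$ nor $d$. So $O_p(G)=1$ and $G=N\rtimes P$ with $N$ a $p'$-group and $P$ elementary abelian of rank $d$. The subgroup $C_P(N)$ is centralized by $N$ and normalized by the abelian group $P$, so it is a normal $p$-subgroup of $G$, and $C_P(N)=1$. By Lemma 4, $r(G)=r(P,N)$.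

**Step 2: replace $N$ by irreducible modules.** The aim is to write $|N:C_N(Q)|$ as a product over irreducible modules. We use standard facts on coprime action (for example Isaacs, *Finite Group Theory*, Ch. 3), valid since $P$ is solvable. For each prime $\ell$ there is a $P$-invariant Sylow $\ell$-subgroup $S_\ell$ of $N$. For $Q\le P$, every $Q$-invariant $\ell$-subgroup lies in a $Q$-invariant Sylow $\ell$-subgroup, and any two of the latter are conjugate under $C_N(Q)$. Finally, $C_{X/Y}(Q)=C_X(Q)Y/Y$ for $Q$-invariant $Y\trianglelefteq X\le N$, with $X$ also $Q$-invariant.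

We claim that $C_{S_\ell}(Q)$ is a Sylow $\ell$-subgroup of $C_N(Q)$. Let $T$ be a Sylow $\ell$-subgroup of $C_N(Q)$. It is $Q$-invariant, so it lies in a $Q$-invariant Sylow $\ell$-subgroup of $N$, and some $z\in C_N(Q)$ conjugates the latter to $S_\ell$. Then $T^z\le S_\ell\cap C_N(Q)=C_{S_\ell}(Q)$, and $T^z$ is again a Sylow $\ell$-subgroup of $C_N(Q)$, so $T^z=C_{S_\ell}(Q)$. It follows that $|N:C_N(Q)|=\prod_\ell|S_\ell:C_{S_\ell}(Q)|$.

Refine each $S_\ell$ to a maximal chain of $P$-invariant subgroups, each normal in the next. In each factor $U$ the Frattini subgroup is characteristic and proper, so it is trivial by maximality. Hence $U$ is elementary abelian, and it is an irreducible $\mathbb F_\ell P$-module. By the last fact above, $|C_X(Q)|=|C_Y(Q)|\,|C_{X/Y}(Q)|$ along the chain, so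
$$|N:C_N(Q)|=\prod_U|U:C_U(Q)|\qquad(Q\le P), \tag{9}$$
where $U$ runs over all factors for all $\ell$.

**Step 3: describe each factor.** Let $U$ be a factor on which $P$ acts nontrivially, and $A_U=C_P(U)$. The subalgebra of $\operatorname{End}(U)$ generated by the image of $P$ is commutative. The kernel of each of its nonzero elements is a proper submodule, hence $0$; so the subalgebra is a finite commutative ring without zero divisors, that is, a field. The image of $P$ is a finite subgroup of its multiplicative group, hence cyclic; being elementary abelian and nontrivial, it has order $p$. So $|P:A_U|=p$. Each $C_U(Q)$ is a $P$-submodule because $P$ is abelian, so it is $U$ (if $Q\le A_U$) or $0$ (if not). In particular $C_U(P)=0$, so the group $P/A_U$ of order $p$ acts on $U\setminus\{0\}$ without fixed points, and $|U|\equiv1\pmod p$. As $|U|$ is a prime power, $|U|\ge q$.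

An element of $P$ acting trivially on all factors centralizes $N$, by (9) applied to the group it generates; so it is trivial. Hence the $A_U$ intersect in $1$ (for an empty family the intersection is $P$). Omitting trivial factors, we have $r(G)=R(P;(A_i,c_i)_{i\in I})$, where
$$R(P;(A_i,c_i)_{i\in I})=|P|\sum_{Q\le P}g(Q)\prod_{i:\,Q\not\le A_i}c_i$$
for subgroups $A_i$ of index $p$ ("hyperplanes", repetitions allowed) with $\bigcap_iA_i=1$, and integers $c_i\ge q$.

**Step 4: induction on $|I|$.** We show $(-1)^dR\ge\kappa^d$ for all such data, where $d$ is the rank of $P$. If $I=\varnothing$, then $P=1$, $d=0$ and $R=1$. Otherwise $d\ge1$; pick $k\in I$ and put $c=c_k$. Writing the factor of $k$ as $c-(c-1)[Q\le A_k]$, as in Lemma 6, we get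
$$R=c\,R_1-(c-1)p\,R_2 .$$
Here $R_1$ is the same sum over $P$ with $k$ omitted, and $R_2=|A_k|\sum_{Q\le A_k}g(Q)\prod_{i\ne k,\,Q\not\le A_i}c_i$. In $R_2$ an index with $A_i=A_k$ contributes nothing, and for the others $A_i\cap A_k$ is a hyperplane of $A_k$. The intersection of these is $\bigcap_{i\in I}A_i=1$ (if there are none, it is $A_k=1$, in accordance with the convention). So $R_2$ belongs to data on $A_k$, of rank $d-1$, with fewer than $|I|$ indices, and $(-1)^{d-1}R_2\ge\kappa^{d-1}$ by induction.

*Case 1: $\bigcap_{i\ne k}A_i=1$.* Then $(-1)^dR_1\ge\kappa^d$ by induction, and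
$$(-1)^dR=c\,(-1)^dR_1+(c-1)p\,(-1)^{d-1}R_2\ge c\,\kappa^d+(c-1)p\,\kappa^{d-1}>\kappa^d .$$

*Case 2: $B=\bigcap_{i\ne k}A_i\ne1$.* Since $B\cap A_k=1$ and $|P:A_k|=p$, we have $|B|=p$ and $P=A_k\times B$. For $i\ne k$ we have $B\le A_i$, so $A_i\ne A_k$. We compare $R_1$ and $R_2$. For $i\ne k$ the condition $Q\not\le A_i$ depends only on $\bar Q=QB/B$. By Lemma 3,
$$R_1=|P/B|\sum_{\bar Q\le P/B}g(\bar Q)\prod_{i\ne k,\ \bar Q\not\le A_i/B}c_i .$$
The isomorphism $A_k\to P/B$ takes $A_i\cap A_k$ to $(A_i\cap A_k)B/B=A_i/B$, by Dedekind's law. So this sum is $R_2$, that is, $R_1=R_2$. Hence $R=\bigl(c-(c-1)p\bigr)R_2=-\bigl((p-1)c-p\bigr)R_2$, and since $c\ge q$,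
$$(-1)^dR=\bigl((p-1)c-p\bigr)(-1)^{d-1}R_2\ge\bigl((p-1)c-p\bigr)\kappa^{d-1}\ge\kappa^d .$$

**Step 5: equality and the case $p$ odd.** By (8), $r(\mathbb F_q\rtimes C_p)=-\kappa$, so the $d$-th power of this group has $r=(-\kappa)^d$ by part 1, and equality holds. If $p$ is odd, then $\kappa\ge p^2-p-1\ge5$. So $r(G)=1$ gives $1\ge\kappa^d$, hence $d=0$, which means that $O_p(G)$ is a Sylow $p$-subgroup and $G$ is $p$-closed. The converse is (b). $\square$

For $p=2$ we have $q=3$ and the bound in part 5 is $1$, in agreement with (c).

## 6. A group of order $27$ on $\mathbb F_4^3$: two positive values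

From now on $p=3$. The sign alternation came from $P$ being elementary abelian. To break it, we look for a $3$-group acting on a module such that it and a subgroup of index $3$ both give *positive* values; then the two terms in Lemma 6 have opposite signs. The following group does this.

Let $\omega\in\mathbb F_4$ have order $3$, and let $W=\mathbb F_4^3$ with basis $e_1,e_2,e_3$. Let
$$x:\ e_1\mapsto e_2,\quad e_2\mapsto e_3,\quad e_3\mapsto\omega e_1,\qquad\qquad y=\mathrm{diag}(1,\omega,\omega^2),\qquad M=\langle x,y\rangle .$$

**Step 1: the order of $M$.** Going around the cycle once multiplies each $e_i$ by $\omega$, so $x^3=\omega I$, and $x$ has order $9$. Clearly $y^3=1$. On basis vectors,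
$$yxy^{-1}:\quad e_1\mapsto\omega e_2,\qquad e_2\mapsto\omega^{-1}\omega^{2}e_3=\omega e_3,\qquad e_3\mapsto\omega^{-2}\omega e_1=\omega\cdot\omega e_1 ,$$
where the last equality uses $\omega^{-1}=\omega^2$. So $yxy^{-1}=\omega x=x^4$. Thus $y$ normalizes $\langle x\rangle$. The diagonal matrices in $\langle x\rangle$ are scalar, so $y\notin\langle x\rangle$, and $|M|=27$. Put
$$Z=\langle\omega I\rangle,\qquad K=\langle\omega I,y\rangle\cong C_3^2 .$$
Modulo $Z$ the generators $x,y$ commute and have order $3$, so $M/Z\cong C_3^2$. As $Z$ is generated by the cube $x^3$, it lies in $\Phi(M)$; so $\Phi(M)=Z$ and $d(M)=2$. The subgroup $K$ has index $3$.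

**Step 2: the subgroups of $M$ and their fixed points.** An element outside $K$ has the form $\omega^iy^jx^{\pm1}$. It is a monomial matrix permuting the three coordinate lines in a $3$-cycle, so its cube is the scalar equal to the product of its nonzero entries. Since $\det y=1$ and $\omega^{3i}=1$, this product is $\omega^{\pm1}$. Hence every element of $M\setminus K$ has order $9$, and its cube generates $Z$.

Consequently the subgroups of order $3$ lie in $K$: they are $Z$ and $\langle\omega^iy\rangle$ for $i=0,1,2$. We have $C_W(Z)=0$, so $|W:C_W(Z)|=64$. Each $\omega^iy=\mathrm{diag}(\omega^i,\omega^{i+1},\omega^{i+2})$ has the eigenvalue $1$ exactly once, so $|W:C_W(\omega^iy)|=64/4=16$.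

The subgroups of order $9$ are maximal, so they contain $\Phi(M)=Z$ and correspond to the four subgroups of order $3$ in $M/Z$. One of them is $K$; each of the other three contains an element of order $9$ and is cyclic. All four, and $M$ itself, contain $Z$, so they have no nonzero fixed vectors and the index is $64$.

**Step 3: the two values.** With the weights (2),
$$r(K,W)=9\Bigl[1-\tfrac23(64+3\cdot16)+\tfrac{16}9\cdot64\Bigr]=9-672+1024=361,$$
$$r(M,W)=27\Bigl[1-\tfrac23\cdot112+\tfrac{16}9\cdot64-3\cdot\tfrac29\cdot64+\tfrac{16}{27}\cdot64\Bigr]=27-2016+3072-1152+1024=955 .$$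

Both are positive, although $K$ has index $3$ in $M$. Note that $r(K,W)=361>0$ is what Theorem B.5 predicts for rank $2$.

Let us see how far this alone gets us. Let $m:M\to\mathbb F_3$ be the homomorphism with kernel $K$ and $m(x)=1$, and let $M$ act through $m$, fixed-point-freely modulo $K$, on one further $3'$-group $V$ of order $c$. By Lemma 6,
$$r(M,W\times V)=955\,c-3(c-1)\,361=1083-128\,c .$$
This is $571$ for $c=4$, $187$ for $c=7$ and $-965$ for $c=16$: it changes sign, so the obstruction of Section 5 is gone. But it never equals $1$, since $128$ does not divide $1082$. An arithmetic problem remains: we need an expression affine in $c$ with a very small slope, so that the last module can be adjusted to give exactly $1$. More characters supply such an expression.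

## 7. The group $G$

Let $P=M\times C_3^3$, so $|P|=3^6$. Extend $m$ to $P$ by making it trivial on $C_3^3$; it is trivial on $K$ and $m(x)=1$. Let $\alpha,\beta,\gamma:P\to\mathbb F_3$ be the coordinates of $C_3^3$, trivial on $M$. Then $m,\alpha,\beta,\gamma$ are linearly independent and are coordinates on $P/K\cong\mathbb F_3^4$.

For $i=1,\dots,6$ let $P$ act on an abelian $3'$-group $U_i$ of order $c_i$ through a character $\chi_i:P\to\mathbb F_3$, the generator $1\in\mathbb F_3$ acting as a fixed-point-free automorphism of order $3$: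

| $i$ | 1 | 2 | 3 | 4 | 5 | 6 |
|---|---|---|---|---|---|---|
| $\chi_i$ | $m$ | $\beta$ | $\alpha+\beta$ | $\gamma$ | $\alpha+\gamma$ | $m+\alpha$ |
| $U_i$ | $\mathbb F_4$ | $\mathbb F_4$ | $\mathbb F_4$ | $\mathbb F_4$ | $C_7$ | $\mathbb F_{25}\oplus\mathbb F_{25}\oplus C_{421}$ |
| $c_i$ | $4$ | $4$ | $4$ | $4$ | $7$ | $c=5^4\cdot421=263125$ |

Such automorphisms exist. The number $421$ is prime (it is not divisible by $2,3,5,7,11,13,17,19$, and $23^2>421$). So $U_6$ is a sum of additive groups of fields of orders $25,25,421$, and $C_7$ is the additive group of $\mathbb F_7$. Each of $4-1$, $7-1$, $25-1$, $421-1$ is divisible by $3$, so each field contains an element $\zeta$ of order $3$. Multiplication by $\zeta$ has no nonzero fixed point, because $\zeta-1$ is invertible.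

Finally let $P$ act on $W$ through its projection to $M$, and put
$$N=W\oplus U_1\oplus\cdots\oplus U_6,\qquad G=N\rtimes P,\qquad |G|=2^{14}\cdot7\cdot5^4\cdot421\cdot3^6 .$$
The group $G$ is solvable, since $N$ is abelian and $P$ is a $3$-group.

It is *not $3$-closed*. If $P\trianglelefteq G$, then $[N,P]\le N\cap P=1$; but $P$ acts nontrivially on $U_1$.

Moreover $O_3(G)=1$, so $G$ is not obtained from a smaller example by adding a normal $3$-subgroup. Indeed, a normal $3$-subgroup $O$ lies in $P$ and satisfies $[O,N]\le O\cap N=1$, so $O\le C_P(N)$. An element of $C_P(N)$ has trivial component in $M$, because $M$ is faithful on $W$. Its component in $C_3^3$ is killed by $\chi_2=\beta$, $\chi_3=\alpha+\beta$ and $\chi_4=\gamma$, hence is trivial.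

## 8. Proof of Theorem A: computing $r(P,N)=1$

By Lemma 4, $r(G)=r(P,N)$, so it remains to show $r(P,N)=1$.

**Step 1: expand the fixed-point indices.** We reduce $r(P,N)$ to the two numbers $361$ and $955$. Let $A_i=\ker\chi_i$. For $Q\le P$ we have $C_{U_i}(Q)=U_i$ if $Q\le A_i$, and $C_{U_i}(Q)=0$ otherwise. Since $N$ is a direct sum of $P$-invariant summands,
$$|N:C_N(Q)|=|W:C_W(Q)|\prod_{i=1}^6\bigl(c_i-(c_i-1)[Q\le A_i]\bigr)=|W:C_W(Q)|\sum_{S\subseteq\{1,\dots,6\}}w_S\,[Q\le P_S],$$
where
$$P_S=\bigcap_{i\in S}A_i,\qquad w_S=\prod_{i\in S}(1-c_i)\prod_{i\notin S}c_i ,$$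
and $P_\varnothing=P$. Multiply by $|P|g(Q)$ and sum over $Q\le P$. For fixed $S$ only $Q\le P_S$ contribute, and $|P|=|P:P_S||P_S|$, so
$$r(P,N)=\sum_Sw_S\,|P:P_S|\;r(P_S,W). \tag{10}$$

**Step 2: read the terms of (10) from linear algebra.** Let $\langle S\rangle$ be the span of $\{\chi_i:i\in S\}$ and $\mathrm{rk}\,S$ its dimension. All $\chi_i$ are linear forms on $P/K\cong\mathbb F_3^4$, and $P_S/K$ is their common kernel. So $|P:P_S|=3^{\mathrm{rk}\,S}$.

Since $K\le P_S$, the projection of $P_S$ to $M$ contains $K$, so it is $K$ or $M$. It is $M$ exactly when $m$ takes the value $1$ somewhere on $P_S$, that is, when $m$ does not vanish on the common kernel of the $\chi_i$ ($i\in S$); and this means $m\notin\langle S\rangle$. The kernel of $P_S$ on $W$ is $P_S\cap C_3^3$, since $M$ is faithful on $W$, and the quotient by it is the projection to $M$. By Lemma 5,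
$$r(P_S,W)=\begin{cases}361&\text{if }m\in\langle S\rangle,\\955&\text{if }m\notin\langle S\rangle.\end{cases}$$

**Step 3: sum over subsets $S_0\subseteq\{2,3,4,5\}$.** Write $S=S_0\cup T$ with $S_0\subseteq\{2,3,4,5\}$ and $T\subseteq\{1,6\}$. The characters in $S_0$ involve only $\alpha,\beta,\gamma$. We will see in Step 4 that $T$ contributes a factor depending only on whether $\alpha\in\langle S_0\rangle$. So we need the sum of $w\cdot3^{\mathrm{rk}}$ over $S_0$ of each kind, with $w$ containing only the factors for $i=2,3,4,5$.

Write $S_0=A\cup D$ with $A\subseteq\{2,3\}$ (characters $\beta,\alpha+\beta$) and $D\subseteq\{4,5\}$ (characters $\gamma,\alpha+\gamma$). If $A=\{2,3\}$ or $D=\{4,5\}$, then $\alpha\in\langle S_0\rangle$ as a difference. If both are smaller, then $S_0$ contains at most one form involving $\beta$ and at most one involving $\gamma$; a combination equal to $\alpha$ would need zero coefficients on both, so $\alpha\notin\langle S_0\rangle$. The rank is $|A|+|D|$, except when $A=\{2,3\}$ and $D=\{4,5\}$, where the span is $\langle\alpha,\beta,\gamma\rangle$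 of dimension $3$ instead of $4$.

With sizes $4,4$ for $A$ and $4,7$ for $D$, the sums of $w\cdot3^{|A|}$ and $w\cdot3^{|D|}$ are as follows. The sets $A\ne\{2,3\}$ give $16-3\cdot12-3\cdot12=-56$, and $A=\{2,3\}$ gives $9\cdot(-3)(-3)=81$. The sets $D\ne\{4,5\}$ give $28-3\cdot21-3\cdot24=-107$, and $D=\{4,5\}$ gives $9\cdot(-3)(-6)=162$.

So the total over $S_0$ with $\alpha\notin\langle S_0\rangle$ is
$$a=(-56)(-107)=5992 ,$$
and the total over $S_0$ with $\alpha\in\langle S_0\rangle$ is
$$b=81\cdot(-107)+(-56)\cdot162+\tfrac13\cdot81\cdot162=-8667-9072+4374=-13365 ,$$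
where the factor $\frac13$ corrects the rank in the exceptional case.

**Step 4: add the subsets $T\subseteq\{1,6\}$.** Here $\chi_1=m$ has size $4$ and $\chi_6=m+\alpha$ has size $c$. Always $m\notin\langle S_0\rangle$, because $\langle S_0\rangle\le\langle\alpha,\beta,\gamma\rangle$. If $m=s+t(m+\alpha)$ with $s\in\langle S_0\rangle$, then comparing $m$-coordinates gives $t=1$ and $s=-\alpha$. So adding $6$ alone puts $m$ into the span exactly when $\alpha\in\langle S_0\rangle$. Adding both $1$ and $6$ raises the rank by $2$ if $\alpha\notin\langle S_0\rangle$, and by $1$ otherwise, since the added span is that of $m$ and $\alpha$. This gives the following table, where "value" means $r(P_S,W)$.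

| $T$ | weight | $\alpha\notin\langle S_0\rangle$: rank increase, value | $\alpha\in\langle S_0\rangle$: rank increase, value |
|---|---|---|---|
| $\varnothing$ | $4c$ | $0,\ 955$ | $0,\ 955$ |
| $\{1\}$ | $-3c$ | $1,\ 361$ | $1,\ 361$ |
| $\{6\}$ | $-4(c-1)$ | $1,\ 955$ | $1,\ 361$ |
| $\{1,6\}$ | $3(c-1)$ | $2,\ 361$ | $1,\ 361$ |

Multiplying weight, $3^{\text{rank increase}}$ and value, and adding over $T$, each $S_0$ is multiplied by
$$\begin{aligned}
\alpha\notin\langle S_0\rangle:&\quad 3820c-3249c-11460(c-1)+9747(c-1)=1713-1142c,\\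
\alpha\in\langle S_0\rangle:&\quad 3820c-3249c-4332(c-1)+3249(c-1)=1083-512c .
\end{aligned}$$

**Step 5: put the pieces together.** By (10),
$$r(P,N)=a(1713-1142c)+b(1083-512c)=5992(1713-1142c)-13365(1083-512c).$$
The constant term is $10264296-14474295=-4209999$, and the coefficient of $c$ is $-6842864+6842880=16$. This is the small slope we wanted: $a$ and $b$ have opposite signs, and $5992\cdot1142$ and $13365\cdot512$ differ by only $16$. So
$$r(P,N)=16c-4209999 .$$
For $c=263125$ we have $16c=4210000$, hence $r(P,N)=1$, that is, $\chi(\mathcal C_3(G))=|G|_{3'}$. Since $G$ is not $3$-closed, Theorem A is proved, and the statement in question is false. $\blacksquare$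

A consistency check with Theorem B.2: $16c-4209999$ must be $\equiv1\pmod 6$ whenever $c\equiv1\pmod3$. Indeed $16c\equiv4c\equiv4\pmod6$ for such $c$, because $12$ is divisible by $6$, and $4209999\equiv3\pmod6$.

## 9. Infinitely many counterexamples for $p=3$, and the limits of the positive results

**(α)** For $p=3$ there are infinitely many counterexamples. Let $G$ be the group of Section 7, $k\ge1$, and $H$ a $3$-closed group with $O_3(H)=1$; this just means that $H$ is a $3'$-group, since its normal Sylow $3$-subgroup is trivial. Every $X$ with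
$$X/O_3(X)\cong G^k\times H$$
is a counterexample, for instance $X=G^k\times H$ itself. Indeed, by Theorem B.1 and (b), $r(X)=r(G)^k\,r(H)=1$. A quotient of a $3$-closed group is $3$-closed, and $X$ has the quotient $G$, which is not $3$-closed; so $X$ is not $3$-closed.

**(β)** For odd $p$, by (5), $r(G_1\times G_2)=1$ if and only if $r(G_1)=r(G_2)=1$. So a direct product has $r=1$ only if each factor already does, in contrast to (c).

**(γ)** In Theorem B.4 the bound $p^2$ cannot simply be dropped, because Theorem A gives a group with $|G|_3=3^6$, $r(G)=1$ and no normal Sylow $3$-subgroup. The hypothesis that $p$ is odd is needed there too, because of $S_3\times S_3$ for $p=2$.
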